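
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The magic number for strong cyclotomic Delone sets}


\begin{abstract}
Let $n\ge 3$ and $N=\operatorname{lcm}(n,2)$. We show that the convex subsets of a strong $n$-cyclotomic Delone set $\varLambda$ are determined by their X-rays in any $\max(N,6)+1$ pairwise nonparallel $\varLambda$-directions, and that for every such $\varLambda$ this number cannot be lowered. So the magic number is $N+1$ for all $n\ne 4$, and it is $7$ for $n=4$. This proves the conjecture stated by Huck, Moll and Nilsson. The proof extracts an affinely regular polygon from any two different convex subsets with equal X-rays in at least three directions, and then bounds the number of roots of unity whose cross ratios all lie in a given cyclotomic field. We also describe all finite sets of directions that fail to determine the convex subsets.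
\end{abstract}

\section{The question and the answer}

\subsection{X-rays and regular polygons}

A \emph{direction} is a line through $0$ in $\mathbb C\cong\mathbb R^2$, usually represented by a nonzero vector on it; we write $u\parallel v$ if $u$ and $v$ represent the same direction. The members of a set $U$ of directions are always pairwise nonparallel, and $|U|$ is their number. The (discrete parallel) \emph{X-ray} of a finite set $F\subset\mathbb C$ in direction $u$ is the function that assigns to each line $\ell$ parallel to $u$ the number $\operatorname{card}(F\cap \ell)$. How many X-rays does one need in order to recover $F$?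

The obstruction to keep in mind is this. Color the vertices of a regular $2m$-gon alternately black and white. A line that is parallel to an edge and contains a vertex contains exactly two vertices, one of each color: if the vertices are numbered cyclically by $\mathbb Z/2m$, the vertices on such a line are $l$ and $\kappa-l$ with $\kappa$ odd. So the black and the white vertices have the same X-rays in all $m$ edge directions, and this remains true after an invertible affine map. Hence, if all points of the plane are allowed, there are for every $m\ge3$ sets of $m$ directions whose X-rays do not even distinguish the vertex sets of convex polygons. The question becomes arithmetic when the points are confined to a ring.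

Let $n\ge3$, $\zeta_k=e^{2\pi i/k}$, and let $\mathcal O_n=\mathbb Z[\zeta_n]$ be the ring of integers of the cyclotomic field
\[
E=\mathbb Q(\zeta_n)=\mathbb Q(\zeta_N),\qquad N=\operatorname{lcm}(n,2),\qquad K=E\cap\mathbb R .
\]
(For odd $n$ the number $-\zeta_n\in\mathcal O_n$ is a primitive $2n$-th root of unity; thus $\zeta_N\in\mathcal O_n$ always.) Complex conjugation shows $[E:K]=2$, so $1,\zeta_n$ is a $K$-basis of $E$; it is also an $\mathbb R$-basis of $\mathbb C$.

A Delone set (a uniformly discrete, relatively dense set) $\varLambda\subset\mathbb C$ with $\varLambda\subset\mathcal O_n$ is called an \emph{$n$-cyclotomic Delone set}. It is \emph{strong} if every finite subset $F\subset\mathcal O_n$ has a homothetic copy $t+\lambda F$, with $t\in\mathbb C$ and $\lambda>0$, contained in $\varLambda$. For $n\in\{3,4,6\}$ the lattice $\mathcal O_n$ itself is an example; for general $n$ the $n$-cyclotomic model sets are examples, such as the vertex sets of the Ammann--Beenker, Penrose and shield tilings.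

The following definitions apply to any subset $\varLambda\subset\mathbb C$. A \emph{$\varLambda$-direction} is a direction parallel to some nonzero element of $\varLambda-\varLambda$. A finite set $C\subset\varLambda$ is a \emph{convex subset} of $\varLambda$ if $C=\operatorname{conv}(C)\cap\varLambda$. A set $U$ of directions \emph{determines} the convex subsets of $\varLambda$ if any two convex subsets of $\varLambda$ with the same X-rays in every direction of $U$ are equal.

If $\varLambda$ is a strong $n$-cyclotomic Delone set, the $\varLambda$-directions are exactly the directions of the nonzero elements of $\mathcal O_n$: one inclusion holds since $\varLambda-\varLambda\subset\mathcal O_n$, and for the other apply strongness to $F=\{0,z\}$.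

Restricting to convex subsets is necessary. For any finite nonempty set $U$ of $\varLambda$-directions of a strong $\varLambda$, choose vectors $z_u\in\mathcal O_n\setminus\{0\}$, $z_u\parallel u$, multiplied successively by sufficiently large integers so that all sums $\sum_{u\in I}z_u$, $I\subset U$, are different. The sums with $|I|$ even and the sums with $|I|$ odd have the same X-rays in all directions of $U$, because adding or removing $z_u$ exchanges the two sets; and strongness puts homothetic copies of both, by the same homothety, into $\varLambda$.

Huck and Spiess showed that for every strong $n$-cyclotomic Delone set $\varLambda$ fewer than four $\varLambda$-directions never determine the convex subsets, and that there is a finite number $m_n$, depending only on $n$, such that any $m_n$ pairwise nonparallel $\varLambda$-directions determine the convex subsets of $\varLambda$. The least such $m_n$ is called the \emph{magic number} for strong $n$-cyclotomic Delone sets. The number $N+1$ is a trivial lower bound, and for $3\le n\le50$ and $n=61$ it is known that $m_n=N+1$, except that $m_4=7$. The conjecture of Huck, Moll and Nilsson \cite{HMN} says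 that $m_4=7$ is the only exception for all $n\ge 3$. We prove this; neither the Huck--Spiess theorem nor the known cases are used.

\subsection{What one would guess}\label{sec:guess}

The numbers $1+\zeta_N^k$ lie in $\mathcal O_n$, and they are on the line that bisects the angle between $1$ and $\zeta_N^k$. Precisely, put
\begin{equation}\label{eq:ek}
e_k=1+\zeta_N^k\quad(0\le k<N,\ k\ne N/2),\qquad e_{N/2}=\zeta_N-\zeta_N^{-1}.
\end{equation}
Since $1+\zeta_N^k=2\cos(\pi k/N)\,e^{\pi i k/N}$ and $e_{N/2}=2i\sin(2\pi/N)\ne0$ (as $N\ge4$), we have $e_k\parallel e^{\pi ik/N}$. So $\mathcal O_n$ contains vectors in the $N$ edge directions of a regular $2N$-gon, and one guesses that $N$ directions may fail to determine.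

When can more directions fail? For $N=6$ the six vectors $e_0,\dots,e_5$ lie in the lattice $\mathbb Z[\zeta_3]$. Since $\zeta_6=1+\zeta_3$, they are
\[
e_0=2,\quad e_1=2+\zeta_3,\quad e_2=1+\zeta_3,\quad e_3=1+2\zeta_3,\quad e_4=-\zeta_3,\quad e_5=1-\zeta_3 .
\]
The real-linear map with $1\mapsto1$, $\zeta_3\mapsto i$ carries this lattice to $\mathbb Z[i]$ and the six directions to those of
\begin{equation}\label{eq:six}
1,\quad 2+i,\quad 1+i,\quad 1+2i,\quad i,\quad 1-i .
\end{equation}
Hence for $n=4$, where $N=4$, one guesses that six directions may fail. This is the exception in the conjecture; $n=4$ is the only $n\ge 3$ with $N<6$.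

\subsection{Results}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] Let $\varLambda\subset\mathbb Q(\zeta_n)$ be any subset. Any set of $\max(N,6)+1$ $\varLambda$-directions determines the convex subsets of $\varLambda$.
\item[(b)] For every strong $n$-cyclotomic Delone set $\varLambda$ there are $\max(N,6)$ $\varLambda$-directions that do not determine its convex subsets.
\end{enumerate}
Hence $m_n=\max(N,6)+1$; that is, $m_n=N+1$ for $n\ne4$, and $m_4=7$.
\end{theorem}

The last sentence follows from (a) and (b), since a subset of a nondetermining set of directions is nondetermining. The value is the same for each individual strong $\varLambda$.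

\begin{theorem}\label{thm:class}
Let $\varLambda$ be a strong $n$-cyclotomic Delone set and $U$ a finite set of $\varLambda$-directions.
\begin{enumerate}
\item[(a)] If $|U|\ge3$, then $U$ fails to determine the convex subsets of $\varLambda$ if and only if there are $T\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ such that $u\parallel T(e^{\pi i r_u})$ for all $u\in U$. If $|U|\le3$, then $U$ never determines them.
\item[(b)] If $|U|\ge7$, then $U$ fails to determine the convex subsets of $\varLambda$ if and only if there is a $K$-linear automorphism $T$ of $E$ such that every $u\in U$ is parallel to some $T(e_k)$, with $e_k$ as in \eqref{eq:ek}.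
\end{enumerate}
\end{theorem}

So for seven or more directions the guess of Section~\ref{sec:guess} is, up to a linear change of coordinates over $K$, the only way to fail.

\medskip
The proof has three parts. Section~\ref{sec:geometry} shows, for completely arbitrary $\varLambda\subset\mathbb C$, that the polygon obstruction is the only one: if two different convex subsets have equal X-rays in at least three directions, then these are edge directions of an affinely regular polygon, the image of a regular polygon under an invertible affine map. Section~\ref{sec:arith} translates this into a statement about roots of unity with cross ratios in $\mathbb Q(\zeta_N)$ and shows that there are at most $\max(N,6)$ of them. Section~\ref{sec:constr} constructs convex subsets with equal X-rays, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}. First, an example shows the geometric part at work.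

\section{The hexagon}\label{sec:hexagon}

Take $\varLambda=\mathbb Z^2$ and
\[
q_0=(1,0),\quad q_1=(1,1),\quad q_2=(0,1),\quad q_3=(-1,0),\quad q_4=(-1,-1),\quad q_5=(0,-1),
\]
the vertices of an affinely regular hexagon in counterclockwise order. Let $A=\{q_0,q_2,q_4\}$ and $B=\{q_1,q_3,q_5\}$. The triangle $\operatorname{conv}A$ has area $3/2$ and no lattice points on its boundary except its vertices, so by Pick's theorem its only interior lattice point is $0$; the same holds for $B=-A$. Thus $C_1=A\cup\{0\}$ and $C_2=B\cup\{0\}$ are different convex subsets of $\mathbb Z^2$. They have the same X-rays in three directions, because the lines that meet $A\cup B$ pair points of $A$ with points of $B$ as follows: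
\begin{center}
\begin{tabular}{lll}
direction $(1,0)$: & $q_0,q_3$;\quad $q_1,q_2$;\quad $q_4,q_5$ & index sum $3$,\\
direction $(0,1)$: & $q_0,q_1$;\quad $q_2,q_5$;\quad $q_3,q_4$ & index sum $1$,\\
direction $(1,1)$: & $q_0,q_5$;\quad $q_1,q_4$;\quad $q_2,q_3$ & index sum $5$ \qquad (all mod $6$).
\end{tabular}
\end{center}
Each direction $u$ acts on the cyclically ordered points by a reflection $l\mapsto\kappa_u-l$ with $\kappa_u$ odd. This is the pattern to be found in general.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[thick] (1,0)--(0,1)--(-1,-1)--cycle;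
\draw[thick,dashed] (1,1)--(-1,0)--(0,-1)--cycle;
\draw[dotted,thick] (-0.65,-1.3)--(0.65,1.3);
\fill (1,0) circle (1.4pt) node[right] {$q_0$};
\fill (0,1) circle (1.4pt) node[above left] {$q_2$};
\fill (-1,-1) circle (1.4pt) node[below left] {$q_4$};
\filldraw[fill=white] (1,1) circle (1.4pt) node[above right] {$q_1$};
\filldraw[fill=white] (-1,0) circle (1.4pt) node[left] {$q_3$};
\filldraw[fill=white] (0,-1) circle (1.4pt) node[below right] {$q_5$};
\fill (0,0) circle (0.8pt) node[right] {$0$};
\fill (0.3333,0.6667) circle (1.1pt) node[below right] {$z_1$};
\fill (-0.3333,-0.6667) circle (1.1pt) node[above left] {$z_0$};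
\end{tikzpicture}
\caption{The set $A$ (filled points, solid hull) and the set $B$ (open points, dashed hull) have equal X-rays in the directions $(1,0)$, $(0,1)$, $(1,1)$. For the horizontal direction, $z_0$ and $z_1$ are the lowest and the highest point of the intersection of the two hulls. The dotted line through them separates, on each horizontal line, the points of $A$ from those of $B$.}
\label{fig:hex}
\end{figure}

For the horizontal direction it can be seen as follows (Figure~\ref{fig:hex}). The intersection of the two triangles has lowest point $z_0=(-\frac13,-\frac23)$, where the edges $q_4q_0$ and $q_5q_3$ cross, and highest point $z_1=-z_0$. The line through $z_0$ and $z_1$ leaves $q_5,q_0,q_1$ on its right and $q_4,q_3,q_2$ on its left. On each horizontal line that meets $A\cup B$, one side carries a point of $A$ and the other a point of $B$. Going up, one meets the right points in counterclockwise order around $0$ and the left points in clockwise order, so the pairing reverses the cyclic order. Note that $q_4,q_5$ lie below $z_0$ and $q_1,q_2$ above $z_1$; such points need an argument of their own in the general proof.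

Here the $q_l$ form an affinely regular hexagon from the start. In general $A$ and $B$ may be large sets. Their points will be grouped into alternating blocks in angular order, and the blocks replaced by their centroids $q_l$. The resulting $m$-gon satisfies the same parallelism relations, but it need not be affinely regular, and a final averaging step repairs this.

\section{Equal X-rays produce an affinely regular polygon}\label{sec:geometry}

\begin{proposition}\label{prop:geom}
Let $\varLambda\subset\mathbb C$ be any subset, and let $C_1\ne C_2$ be convex subsets of $\varLambda$ with the same X-rays in the directions of $U$, where $3\le|U|<\infty$. Then there are an even number $m\ge6$, odd integers $\kappa_u$ $(u\in U)$, pairwise incongruent mod $m$, and $T\in GL_2(\mathbb R)$ such that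
\[
u\parallel T(w_u),\qquad w_u=i\,e^{\pi i\kappa_u/m},\qquad\text{for all }u\in U .
\]
\end{proposition}

With $\omega=e^{2\pi i/m}$, the chord $\omega^{l}-\omega^{\kappa-l}$ is a real multiple of $i\,e^{\pi i\kappa/m}$, and for odd $\kappa$ these chords include an edge of the regular $m$-gon (take $l=\frac{\kappa-1}2$). So the proposition says that all $u\in U$ are edge directions of the affinely regular $m$-gon with vertices $T(\omega^l)$.

The proof occupies this section. We fix $\varLambda,C_1,C_2,U$ as in the proposition and put
\[
A=C_1\setminus C_2,\quad B=C_2\setminus C_1,\quad P_\nu=\operatorname{conv}C_\nu\quad(\nu=1,2).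
\]
Points of $A$ have \emph{type} $A$ and belong to $P_1$; points of $B$ have type $B$ and belong to $P_2$.

\subsection{First consequences}

Convexity enters the proof through one fact only: $C_\nu=P_\nu\cap\varLambda$ gives
\begin{equation}\label{eq:excl}
A\cap P_2=\emptyset,\qquad B\cap P_1=\emptyset .
\end{equation}
Removing the common points $C_1\cap C_2$ from the X-rays gives
\begin{equation}\label{eq:AB}
|A\cap\ell|=|B\cap\ell|\quad\text{for every line }\ell\text{ parallel to some }u\in U .
\end{equation}
Summing over parallel lines, $|A|=|B|$ and $|C_1|=|C_2|$; as $C_1\ne C_2$, both $A$ and $B$ are nonempty.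

For $u\in U$ let $\varphi_u$ be a linear functional on $\mathbb R^2$ with kernel $\mathbb Ru$. The multisets $\varphi_u(C_1)$ and $\varphi_u(C_2)$ agree. Using two different $u$, we see that \emph{$C_1$ and $C_2$ have the same centroid.}

\begin{lemma}\label{lem:interior}
Neither $C_1$ nor $C_2$ is contained in a line.
\end{lemma}

\begin{proof}
By symmetry it is enough to consider $C_1$; suppose it lies on a line $\ell_0$. If $|C_1|=1$, then $|C_2|=1$, and equal centroids give $C_1=C_2$, a contradiction. So $|C_1|\ge2$.

If some $u\in U$ is parallel to $\ell_0$, its X-ray shows $C_2\subset\ell_0$. A line in another direction $u'\in U$ meets $\ell_0$ in one point, so the X-ray in direction $u'$ gives $C_1=C_2$, a contradiction.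

Otherwise let $P_1=[p,q]$ with $p,q\in C_1$, and take functionals $\varphi_1,\varphi_2,\varphi_3$ belonging to three directions of $U$, with signs such that $\varphi_j(q-p)>0$. They are pairwise nonproportional and lie in an open half plane of the dual space, so after relabeling the middle one is $\varphi_2=\alpha\varphi_1+\beta\varphi_3$ with $\alpha,\beta>0$. Since $\varphi_j(C_2)=\varphi_j(C_1)$, we have $\varphi_j\ge\varphi_j(p)$ on $C_2$ for all $j$, and some $y\in C_2$ satisfies $\varphi_2(y-p)=0$. Then $\alpha\varphi_1(y-p)+\beta\varphi_3(y-p)=0$ with both summands nonnegative, so both vanish and $y=p$. Thus $p\in C_2$, and in the same way, with maxima in place of minima, $q\in C_2$. Hence $A\subset[p,q]\subset P_2$, and \eqref{eq:excl} gives $A=\emptyset$, a contradiction.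
\end{proof}

Three directions are needed here: in $\mathbb Z^2$ the sets $\{(0,0),(1,1)\}$ and $\{(1,0),(0,1)\}$ have the same horizontal and vertical X-rays.

The centroid of a finite set that is not contained in a line is interior to its convex hull, because every nonconstant affine function exceeds its average somewhere on the set. So the common centroid is interior to both $P_1$ and $P_2$. \emph{We translate everything so that it is $0$.} Then $0\notin A\cup B$ by \eqref{eq:excl}, and
\begin{equation}\label{eq:rays}
\text{no ray from }0\text{ contains both a point of }A\text{ and a point of }B: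
\end{equation}
otherwise the point nearer to $0$ would lie in the hull to which the farther one belongs, against \eqref{eq:excl}. So each ray from $0$ that meets $A\cup B$ has a type. The next task is to see how a direction $u$ pairs these rays.

\subsection{One direction}

Fix $u\in U$ and choose orthonormal, positively oriented coordinates $(x,h)$ in which $u$ is the $x$-direction; take $\varphi_u=h$. As $h(C_1)=h(C_2)$, both hulls have the same range of heights $[h_0,h_1]$, and $h_0<0<h_1$. Write
\[
P_\nu\cap\{h=t\}=[x_\nu^-(t),x_\nu^+(t)]\times\{t\}\qquad(h_0\le t\le h_1).
\]
Since $P_\nu$ is a convex polygon, $x_\nu^-$ is convex, $x_\nu^+$ is concave, and both are continuous on $[h_0,h_1]$. Also $x_\nu^-(0)<0<x_\nu^+(0)$.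

We want to separate, on each horizontal line, the points of $A$ from those of $B$. On a line that meets $P_1\cap P_2$ any point of this intersection will do as a separator, and the separators should fit together well with the rays from $0$. The heights of points of $P_1\cap P_2$ form an interval $[t_0,t_1]$ with $t_0<0<t_1$. Choose $z_0,z_1\in P_1\cap P_2$ with $h(z_0)=t_0$, $h(z_1)=t_1$, and let $\rho_0,\rho_1$ be the rays from $0$ through $z_0,z_1$. Let $x=\gamma(h)$ be the function whose graph is $\rho_0\cup\rho_1$. It is linear on $(-\infty,0]$ and on $[0,\infty)$, with $\gamma(0)=0$, and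
\begin{equation}\label{eq:gamma}
(\gamma(t),t)\in P_1\cap P_2\quad\text{for }t_0\le t\le t_1
\end{equation}
by convexity. A point is \emph{left} if $x<\gamma(h)$ and \emph{right} if $x>\gamma(h)$. The right points form the open sector swept counterclockwise from $\rho_0$ to $\rho_1$, the left points the open sector swept clockwise from $\rho_0$ to $\rho_1$.

\begin{lemma}\label{lem:sides}
\begin{enumerate}
\item[(i)] If the line $\{h=t\}$ meets $A\cup B$, then one of the sets $A\cap\{h=t\}$, $B\cap\{h=t\}$ consists of left points and the other of right points, and both are nonempty.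
\item[(ii)] All points of $A$ with $h<t_0$ lie on one side and all points of $B$ with $h<t_0$ on the other. The same holds for $h>t_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both sets in (i) are nonempty by \eqref{eq:AB}.

Let $t_0\le t\le t_1$. By \eqref{eq:excl} no point of $A\cup B$ lies in $P_1\cap P_2$, so no point of $A\cup B$ on the line has $x=\gamma(t)$. If a point of $A$ and a point of $B$ on the line were on the same side, the one nearer to $(\gamma(t),t)$ would lie between $(\gamma(t),t)\in P_1\cap P_2$ and the other one, hence in the hull to which the other one belongs, against \eqref{eq:excl}. So every point of $A$ and every point of $B$ on this line are on opposite sides. As both kinds occur, (i) follows for this $t$.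

Now consider $h_0\le t<t_0$ (if $h_0=t_0$, there is nothing to do). For these $t$ the slices of $P_1$ and $P_2$ are nonempty and disjoint, so by continuity either $x_1^+<x_2^-$ on all of $[h_0,t_0)$ or $x_2^+<x_1^-$ on all of it. By symmetry assume the former. Then $x_1^+(t_0)\le x_2^-(t_0)$, while $z_0\in P_1\cap P_2$ gives $x_2^-(t_0)\le x(z_0)\le x_1^+(t_0)$. Hence
\[
x_1^+(t_0)=x_2^-(t_0)=x(z_0)=\gamma(t_0).
\]
On $[h_0,0]$ the function $x_1^+-\gamma$ is concave, vanishes at $t_0$, and is positive at $0$. If it were nonnegative at some $t<t_0$, concavity would make it positive at $t_0$; so it is negative on $[h_0,t_0)$. Likewise $x_2^--\gamma$ is convex on $[h_0,0]$, vanishes at $t_0$ and is negative at $0$, hence is positive on $[h_0,t_0)$. Thus, for all heights in $[h_0,t_0)$, the slice of $P_1$ is left and the slice of $P_2$ is right. This gives (i) for $t<t_0$ and the first part of (ii). The reflection $h\mapsto-h$ gives the statements for $t>t_1$.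
\end{proof}

\begin{lemma}\label{lem:order}
Let $a\in A$ and $b\in B$ be on the same side. Then $h(a)\ne h(b)$. If both are right, the one of smaller height comes first in the counterclockwise order from $\rho_0$ to $\rho_1$. If both are left, the one of smaller height comes first in the clockwise order from $\rho_0$ to $\rho_1$.
\end{lemma}

\begin{proof}
The reflection $x\mapsto-x$ exchanges the two sides and the two senses of rotation, so let $a,b$ be right. Then $h(a)\neq h(b)$ by Lemma~\ref{lem:sides}(i). Right points are not on the negative $x$-axis; measure angles by $\arg\in(-\pi,\pi)$. For right points $\arg$ has the same sign as $h$, and the counterclockwise order from $\rho_0$ to $\rho_1$ is the order of $\arg$. By \eqref{eq:rays}, $\arg a\ne\arg b$. Name the two points $p,q$ so that $h(p)<h(q)$, and suppose, contrary to the claim, that $\arg p>\arg q$.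

The heights are nonzero and have the same sign: if $h(q)<0$, both are negative; if $h(q)\ge0$, then $\arg p>\arg q\ge0$ gives $h(p)>0$, and both are positive. The reflection $h\mapsto-h$ reverses the order of the heights and of the arguments, so after exchanging the names of $p$ and $q$ it turns the second case into the first. So let both heights be negative, and put $\tau=h(q)$. The point $p^*=\frac{\tau}{h(p)}\,p$ of $[0,p]$ has height $\tau$ and lies in the hull to which $p$ belongs. On $\{h=\tau\}$ the argument increases with $x$, so $\arg p^*=\arg p>\arg q$ gives
\[
x(p^*)>x(q)>\gamma(\tau).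
\]
If $\tau\ge t_0$, then by \eqref{eq:gamma} the point $q$ lies between two points, $(\gamma(\tau),\tau)$ and $p^*$, of the hull to which $p$ belongs. As $p$ and $q$ have different types, this contradicts \eqref{eq:excl}. If $\tau<t_0$, then $p$ and $q$ are points of different types, on the same side, of heights less than $t_0$, which contradicts Lemma~\ref{lem:sides}(ii).
\end{proof}

\subsection{Blocks}

Order the rays from $0$ that meet $A\cup B$ counterclockwise, and divide them into maximal runs of consecutive rays of equal type. The set of points of $A\cup B$ on the rays of one run is called a \emph{block}. As both types occur and types of consecutive blocks alternate, the number of blocks is even. Write it $m=2s$, and let $D_0,\dots,D_{m-1}$ be the blocks in counterclockwise order, with indices mod $m$. \emph{The blocks do not depend on $u$}, and this is what allows us to compare different directions.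

Fix $u\in U$ again. By Lemma~\ref{lem:sides}(i) and \eqref{eq:AB}, every point of $A\cup B$ is left or right, and each height occurring in $A\cup B$ carries right points of one type and equally many left points of the other type. Divide the occurring heights, in increasing order, into maximal runs $I_1<\dots<I_r$ with constant type on the right. Let $R_j$ and $L_j$ be the sets of right and left points of $A\cup B$ with height in $I_j$. They are nonempty, of opposite types, and have the same X-ray in direction $u$; and $R_j,R_{j+1}$ have opposite types, as have $L_j,L_{j+1}$. By Lemma~\ref{lem:order} all of $R_j$ precedes all of $R_{j+1}$ counterclockwise, and all of $L_j$ precedes all of $L_{j+1}$ clockwise. Hence the cyclic counterclockwise order is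
\[
R_1,\dots,R_r,\ L_r,\dots,L_1 ,
\]
and cyclically consecutive members have opposite types, including $R_r,L_r$ and $L_1,R_1$. So these sets are exactly the blocks, and $r=s$. For a suitable integer $d=d_u$,
\[
R_j=D_{d+j},\qquad L_j=D_{d+m+1-j}\qquad(1\le j\le s).
\]
Put $\kappa_u=2d+m+1$, an odd integer. The pairing $R_j\leftrightarrow L_j$ is $D_l\leftrightarrow D_{\kappa_u-l}$.

Let $q_l$ be the centroid of $D_l$. Since $D_l$ and $D_{\kappa_u-l}$ have the same X-ray in direction $u$, they have equally many points and
\begin{equation}\label{eq:pair}
\varphi_u(q_l)=\varphi_u(q_{\kappa_u-l})\qquad\text{for all }l .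
\end{equation}
Moreover $\sum_{R_j}x>\sum_{R_j}\gamma(h)=\sum_{L_j}\gamma(h)>\sum_{L_j}x$, so $q_l-q_{\kappa_u-l}$ is a \emph{nonzero} multiple of $u$ for every $l$. If $\kappa_u\equiv\kappa_{u'}$ mod $m$, then $q_0-q_{\kappa_u}$ is a nonzero multiple of both $u$ and $u'$, so $u=u'$: the $\kappa_u$ are pairwise incongruent mod $m$. As there are only $s$ odd residues mod $m$, we get $s\ge|U|\ge3$ and $m\ge6$. Finally, $I_1<\dots<I_s$ gives
\begin{equation}\label{eq:incr}
\varphi_u(q_{d+1})<\varphi_u(q_{d+2})<\dots<\varphi_u(q_{d+s}) .
\end{equation}

\subsection{Averaging}

The relations \eqref{eq:pair} alone do not make $q_0,\dots,q_{m-1}$ an affinely regular polygon. But they are linear, and so is the projection of polygons to their first Fourier mode, whose values are the affinely regular polygons centered at $0$ (including degenerate ones). We apply this projection to $(q_l)$; it preserves \eqref{eq:pair} because it respects the symmetries of the regular $m$-gon.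

Let $\omega=e^{2\pi i/m}$, $\langle v,w\rangle=\operatorname{Re}(v\bar w)$, and define the real-linear map
\[
T:\mathbb C\to\mathbb C,\qquad T(v)=\sum_{l\bmod m}\langle v,\omega^l\rangle\,q_l .
\]
Up to the factor $m/2$, the polygon $T(\omega^0),\dots,T(\omega^{m-1})$ is the part of $(q_l)$ made of the Fourier modes $\omega^{l}$ and $\omega^{-l}$. In the example of Section~\ref{sec:hexagon}, where $q_l$ is the image of $\omega^l$ under a linear map, it is $3q_0,\dots,3q_5$, as $\sum_{l}\langle v,\omega^l\rangle\omega^l=\frac m2v$.

For $u\in U$ let $\sigma_u(v)=\omega^{\kappa_u}\bar v$. This is the orthogonal reflection in the line through $e^{\pi i\kappa_u/m}$, with $\sigma_u(w_u)=-w_u$, and it maps $\omega^l$ to $\omega^{\kappa_u-l}$. By \eqref{eq:pair},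
\[
\varphi_u(Tv)=\sum_l\langle v,\omega^{l}\rangle\varphi_u(q_{\kappa_u-l})
=\sum_l\langle v,\omega^{\kappa_u-l}\rangle\varphi_u(q_{l})
=\sum_l\langle \sigma_uv,\omega^{l}\rangle\varphi_u(q_l)=\varphi_u(T\sigma_uv).
\]
With $v=w_u$ this gives $\varphi_u(Tw_u)=-\varphi_u(Tw_u)$, that is,
\begin{equation}\label{eq:Tw}
T(w_u)\in\mathbb Ru\qquad(u\in U).
\end{equation}
It remains to show that $T$ is invertible. The danger is that the first Fourier mode might vanish, and it is the monotonicity \eqref{eq:incr} that excludes this.

\emph{$T\ne0$.} Take any $u\in U$, and let $g_j=-\cos\frac{\pi(2j-1)}m$ for $1\le j\le s$. For $l=d+j$ we have $\kappa_u-2l=m+1-2j$, so $\langle e^{\pi i\kappa_u/m},\omega^l\rangle=\cos\frac{\pi(m+1-2j)}m=g_j$, and the index $\kappa_u-l$ gives the same value. By \eqref{eq:pair},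
\[
\varphi_u\bigl(T(e^{\pi i\kappa_u/m})\bigr)=2\sum_{j=1}^sg_j\eta_j,\qquad \eta_j=\varphi_u(q_{d+j}).
\]
The $g_j$ increase strictly, because $\frac{\pi(2j-1)}m\in(0,\pi)$, and $g_{s+1-j}=-g_j$. Hence
\[
2\sum_{j=1}^sg_j\eta_j=\sum_{j=1}^sg_j(\eta_j-\eta_{s+1-j}),
\]
where, by \eqref{eq:incr}, $g_j$ and $\eta_j-\eta_{s+1-j}$ both have the sign of $2j-(s+1)$. As $s\ge2$, the sum is positive, and $T\ne0$.

\emph{$T$ is invertible.} The $w_u$ are pairwise nonparallel, since the $\kappa_u$ are pairwise incongruent mod $m$. If $T$ had rank $1$, at most one $w_u$ would lie in $\ker T$. As $|U|\ge3$, by \eqref{eq:Tw} at least two different directions $u$ would lie in the one-dimensional image of $T$, which is impossible. So $T\in GL_2(\mathbb R)$, and \eqref{eq:Tw} becomes $u\parallel T(w_u)$ for all $u\in U$. This proves Proposition~\ref{prop:geom}. \qed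

\section{Cross ratios of roots of unity}\label{sec:arith}

\subsection{From directions to roots of unity}

Which sets of directions $T(e^{\pi ir_u})$, $r_u\in\mathbb Q$, can consist of directions of elements of $E$? The map $T$ is arbitrary, so we look for an invariant of four lines under $GL_2(\mathbb R)$, and that is the cross ratio. For distinct $s_1,\dots,s_4\in\mathbb C$ put
\[
[s_1,s_2,s_3,s_4]=\frac{(s_1-s_2)(s_3-s_4)}{(s_1-s_3)(s_2-s_4)} .
\]

\begin{lemma}\label{lem:transfer}
Let $U$ be a set of directions, each $u\in U$ parallel to some $z_u\in E\setminus\{0\}$, and let $T\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ be such that $u\parallel T(e^{\pi ir_u})$ for all $u\in U$. Then the $s_u=e^{2\pi ir_u}$ are distinct roots of unity, and every cross ratio of four distinct ones among them lies in $E$.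
\end{lemma}

\begin{proof}
They are distinct because the $e^{\pi ir_u}$ are pairwise nonparallel. Let $\det(z,w)=\operatorname{Im}(\bar zw)$. For pairwise nonparallel $v_1,\dots,v_4\in\mathbb C\setminus\{0\}$ the quantity
\[
\frac{\det(v_1,v_2)\det(v_3,v_4)}{\det(v_1,v_3)\det(v_2,v_4)}
\]
is unchanged if the $v_k$ are multiplied by nonzero real numbers or transformed by an element of $GL_2(\mathbb R)$. So, for distinct $u_1,\dots,u_4\in U$, it has the same value for $v_k=z_{u_k}$ and for $v_k=e^{\pi ir_{u_k}}$. In the first case, write $\det(z,w)=(\bar zw-z\bar w)/2i$; the factors $2i$ cancel, and since $E$ is closed under conjugation, the value lies in $E$. In the second case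
\[
\det(e^{i\alpha},e^{i\beta})=\sin(\beta-\alpha)=\frac{e^{2i\beta}-e^{2i\alpha}}{2i\,e^{i(\alpha+\beta)}} .
\]
The factors $2i\,e^{i(\alpha+\beta)}$ cancel, and the value is $[s_{u_1},s_{u_2},s_{u_3},s_{u_4}]$.
\end{proof}

Here is the smallest instance of the arithmetic to come. Can four edge directions of an affinely regular decagon be directions of vectors in $\mathbb Z^2$? The associated $s_u$ lie in a coset of $\mu_5$, the group of fifth roots of unity, and after multiplication by a constant they are $\zeta^1,\zeta^2,\zeta^3,\zeta^4$ with $\zeta=\zeta_5$. By Lemma~\ref{lem:transfer} with $n=4$ the number $c=[\zeta,\zeta^2,\zeta^3,\zeta^4]$ would lie in $\mathbb Q(i)$. Clearing denominators in the definition of $c$ gives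
\[
c\,\zeta^3-\zeta^4+2(1-c)-\zeta+c\,\zeta^2=0 .
\]
Over $\mathbb Q(i)$ the only linear relation between $1,\zeta,\dots,\zeta^4$, up to a factor, is that their sum is zero. So $c=-1=2(1-c)$, which is absurd. The general proof uses the same mechanism: expand a cross ratio relation in powers of a root of unity that does not belong to the field.

\subsection{The bound}

\begin{theorem}\label{thm:roots}
Let $N$ be an even positive integer, and let $S$ be a finite set of roots of unity such that $[s_1,s_2,s_3,s_4]\in\mathbb Q(\zeta_N)$ for all distinct $s_1,\dots,s_4\in S$. Then $S$ is contained in a coset of the group $\mu_N$ of $N$-th roots of unity, or $|S|\le6$. In particular $|S|\le\max(N,6)$.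
\end{theorem}

\begin{remark}
The bound $\max(N,6)$ is attained. The set $\mu_N$ clearly satisfies the hypothesis. So does $\mu_6$, for every $N$: cross ratios of points on the unit circle are real (conjugation replaces each $s_k$ by $s_k^{-1}$, and the factors arising from $s_j^{-1}-s_k^{-1}=(s_k-s_j)/s_js_k$ cancel), so those of $\mu_6$ lie in $\mathbb Q(\zeta_6)\cap\mathbb R=\mathbb Q$. This is the arithmetic reason for the exception at $n=4$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:roots}]
We may assume $|S|\ge4$. Multiplication by a constant does not change cross ratios, so assume also $1\in S$. Let $\mu_m$ be the group generated by $S$ and $M=\operatorname{lcm}(m,N)$. If $M=N$, then $S\subset\mu_N$. Otherwise choose a prime $p$ that divides $m$ to a higher power than $N$. Then $N\mid M/p$ and $m\nmid M/p$. Put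
\[
E'=\mathbb Q(\zeta_{M/p})\supset\mathbb Q(\zeta_N).
\]
We describe $\mathbb Q(\zeta_M)$ over $E'$, using $[\mathbb Q(\zeta_k):\mathbb Q]=\phi(k)$ with Euler's function $\phi$.

\emph{Case I: $p\mid M/p$.} Put $x=\zeta_M$. Then $x^p\in E'$, and $[E'(x):E']=\phi(M)/\phi(M/p)=p$, so $1,x,\dots,x^{p-1}$ is an $E'$-basis of $\mathbb Q(\zeta_M)$.

\emph{Case II: $p\nmid M/p$.} Then $p$ is odd, since $2\mid N\mid M/p$. Put $x=\zeta_p$. Then $\mathbb Q(\zeta_M)=E'(x)$ and $[E'(x):E']=p-1$, so the minimal polynomial of $x$ over $E'$ is $1+X+\dots+X^{p-1}$. Hence $\sum_{a=0}^{p-1}\beta_ax^a=0$ with $\beta_a\in E'$ if and only if all $\beta_a$ are equal.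

In both cases every element of $\mu_M$ can be written uniquely as $\alpha x^a$ with $\alpha\in\mu_{M/p}$ and $0\le a<p$. Its \emph{class} $a\in\mathbb Z/p$ defines an isomorphism $\mu_M/\mu_{M/p}\cong\mathbb Z/p$; in particular, classes add under multiplication. Not all of $S$ lies in one class: otherwise, as $1\in S$, we would have $S\subset\mu_{M/p}$ and $m\mid M/p$. We show that each class contains at most two elements of $S$, and that at most three classes occur.

\medskip
\emph{(1) Each class contains at most two elements of $S$.} Suppose that distinct $s_1,s_2,s_3\in S$ have class $a$, and take $s_4\in S$ of class $b\ne a$. The Galois group of $\mathbb Q(\zeta_M)$ over $E'$ has order $p$ in Case I and $p-1\ge2$ in Case II, so it contains some $\sigma\ne1$. Then $\sigma(x)=\eta x$ for a primitive $p$-th root of unity $\eta$: in Case I because $\sigma(x)^p=x^p$ and $\sigma(x)\ne x$, in Case II because $\sigma(x)$ is a power of $x$ other than $x$ and $1$. So $\sigma(s)=\eta^ks$ for $s\in\mu_M$ of class $k$. The cross ratio lies in $\mathbb Q(\zeta_N)\subset E'$ and is fixed by $\sigma$, hence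
\[
[s_1,s_2,s_3,s_4]=[\eta^as_1,\eta^as_2,\eta^as_3,\eta^bs_4]=[s_1,s_2,s_3,\eta^{b-a}s_4].
\]
The cross ratio is an injective function of its last argument (a nonconstant M\"obius transformation, as $s_2\ne s_3$). So $\eta^{b-a}=1$ and $a=b$, a contradiction.

\medskip
\emph{(2) No four elements of $S$ lie in four distinct classes.} For $p\le3$ this is clear. Let $p\ge5$, and suppose that $s_j=\alpha_jx^{a_j}$ $(1\le j\le4)$ have distinct classes $a_j$. Put $c=[s_1,s_2,s_3,s_4]\in\mathbb Q(\zeta_N)\subset E'$. Then $c\ne0$, and $c\ne1$ because
\[
1-c=\frac{(s_1-s_4)(s_2-s_3)}{(s_1-s_3)(s_2-s_4)} .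
\]
Expanding $c(s_1-s_3)(s_2-s_4)-(s_1-s_2)(s_3-s_4)=0$ gives
\begin{equation}\label{eq:rel}
\sum_{j<k}c_{jk}s_js_k=0,\qquad c_{12}=c_{34}=c,\quad c_{13}=c_{24}=-1,\quad c_{14}=c_{23}=1-c .
\end{equation}
All $c_{jk}$ are nonzero elements of $E'$, and $c_{12}+c_{13}+c_{14}=0$. The term $c_{jk}s_js_k$ has the form $\beta x^d$ with $\beta\in E'$ nonzero, $0\le d<p$ and $d\equiv a_j+a_k$ mod $p$; we call $d$ its class.

\emph{Case I, and Case II with $p\ge7$.} Collect the terms of \eqref{eq:rel} by classes, as $\sum_d\beta_dx^d=0$. In Case I all $\beta_d$ vanish. In Case II all $\beta_d$ are equal; since the six terms occupy at most six of the $p\ge7$ classes, some $\beta_d$ is $0$, hence all are. A single term is nonzero, so every pair $\{j,k\}$ shares its class with another pair. Two different pairs with equal sum $a_j+a_k$ are disjoint, because the $a_j$ are distinct. So every pair shares its class with its complement. In particular $a_1+a_2=a_3+a_4$ and $a_1+a_3=a_2+a_4$; subtracting, $2(a_2-a_3)=0$, and $a_2=a_3$ as $p$ is odd, a contradiction.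

\emph{Case II with $p=5$.} Now no class need be free, and the coefficients themselves must be compared. Exactly one class is not among the $a_j$. Multiply all $s_j$ by a power of $x=\zeta_5$ so that this class is $0$, and relabel so that $s_j=\alpha_jx^j$. The new cross ratio $c$ still lies in $\mathbb Q(\zeta_N)\setminus\{0,1\}$, and \eqref{eq:rel} holds with this $c$. The terms with $s_1s_2,\,s_1s_3,\,s_1s_4,\,s_2s_3,\,s_2s_4,\,s_3s_4$ have classes $3,4,0,0,1,2$. So equality of the five coefficients says
\[
c_{12}\alpha_1\alpha_2=c_{13}\alpha_1\alpha_3=c_{13}\alpha_2\alpha_4=c_{12}\alpha_3\alpha_4=c_{14}(\alpha_1\alpha_4+\alpha_2\alpha_3).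
\]
Hence $\alpha_1\alpha_2=\alpha_3\alpha_4$ and $\alpha_1\alpha_3=\alpha_2\alpha_4$. Dividing, $\alpha_2^2=\alpha_3^2$, so $\alpha_2=\varepsilon\alpha_3$ with $\varepsilon=\pm1$, and then $\alpha_4=\varepsilon\alpha_1$. The first equality of the chain gives $c_{13}=\varepsilon c_{12}$, so $c_{14}=-(1+\varepsilon)c_{12}$. As $c_{14}\ne0$, we get $\varepsilon=1$ and $c_{14}=-2c_{12}$. Comparing the first and last members of the chain, $\alpha_1\alpha_2=-2(\alpha_1^2+\alpha_2^2)$, that is,
\[
\rho+\rho^{-1}=-\tfrac12\qquad\text{for the root of unity }\rho=\alpha_1/\alpha_2 .
\]
But $\rho+\rho^{-1}$ is an algebraic integer and $-\frac12$ is not, a contradiction.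

\medskip
By (1) and (2), $|S|\le3\cdot2=6$.
\end{proof}

The assumption that $N$ is even is only a normalization, since $\mathbb Q(\zeta_N)=\mathbb Q(\zeta_{2N})$ for odd $N$; it guarantees that $p$ is odd in Case II.

\subsection{The upper bound}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $\varLambda\subset E$, and let $U$ be a finite set of at least four $\varLambda$-directions that does not determine the convex subsets of $\varLambda$. Each $u\in U$ is parallel to a nonzero element of $E$. Proposition~\ref{prop:geom} provides $T\in GL_2(\mathbb R)$ with $u\parallel T(e^{\pi ir_u})$, where $r_u=\frac{\kappa_u}m+\frac12\in\mathbb Q$. By Lemma~\ref{lem:transfer} the set $S=\{e^{2\pi ir_u}:u\in U\}$ has $|U|$ elements and satisfies the hypothesis of Theorem~\ref{thm:roots}. So $|U|\le\max(N,6)$.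
\end{proof}

\section{Constructing equal X-rays}\label{sec:constr}

We now need convex subsets of $\varLambda$ with equal X-rays in directions of the form $T(e^{\pi ir_u})$. The two sets of alternate vertices of an affinely regular polygon with these edge directions have equal X-rays, but the vertices need not lie in $E$. What saves us is that only the parallelism relations matter; they are linear equations over $K$, so a real solution can be approximated by a solution in $E$.

\begin{lemma}\label{lem:constr}
Let $\varLambda$ be a strong $n$-cyclotomic Delone set and $U\ne\emptyset$ a finite set of $\varLambda$-directions. Suppose that there are $T\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ with $u\parallel T(e^{\pi ir_u})$ for all $u\in U$. Then $U$ does not determine the convex subsets of $\varLambda$.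
\end{lemma}

\begin{proof}
\emph{A real solution.} Choose an even $m\ge4$ such that $k_u=mr_u$ is an integer for all $u\in U$. For $j\in\mathbb Z/m$ let
\[
a_j=e^{\pi i(4j+1)/2m},\qquad b_j=e^{\pi i(4j-1)/2m} .
\]
These are the two sets of alternate vertices of a regular $2m$-gon. For integers $j,l$,
\[
a_j-b_l=2i\sin\Bigl(\frac{\pi(2(j-l)+1)}{2m}\Bigr)e^{\pi i(j+l)/m},
\]
and the sine is nonzero. If $l\equiv k_u-\frac m2-j$ mod $m$, then $i\,e^{\pi i(j+l)/m}=\pm e^{\pi ik_u/m}$. So for the bijection $\beta_u(j)=k_u-\frac m2-j$ of $\mathbb Z/m$ the vector $a_j-b_{\beta_u(j)}$ is parallel to $e^{\pi ir_u}$. Let $z_u\in\mathcal O_n\setminus\{0\}$ be parallel to $u$. Then $(a'_j,b'_j)_j=(Ta_j,Tb_j)_j\in\mathbb C^{2m}$ solves the real-linear system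
\begin{equation}\label{eq:system}
\det\bigl(a'_j-b'_{\beta_u(j)},\,z_u\bigr)=0\qquad(j\in\mathbb Z/m,\ u\in U),
\end{equation}
where $\det(z,w)=\operatorname{Im}(\bar zw)$ as before.

\emph{A solution in $\varLambda$.} In coordinates with respect to the basis $1,\zeta_n$ we have $\det(x+y\zeta_n,c+d\zeta_n)=(xd-yc)\det(1,\zeta_n)$, and the coordinates of $z_u$ lie in $K$. So, up to the factor $\det(1,\zeta_n)$, \eqref{eq:system} is a homogeneous system with coefficients in $K$. Its real solution space has a basis with coordinates in $K$, that is, of solutions in $E^{2m}$. As $K\supset\mathbb Q$ is dense in $\mathbb R$, the solutions in $E^{2m}$ are dense among all real solutions. The points $Ta_j,Tb_j$ are $2m$ distinct points, each of which is a vertex of the convex hull of all of them. This is an open condition: each of the points is strictly separated from the others by a line. So there is a solution $(a'_j,b'_j)_j\in E^{2m}$ of \eqref{eq:system} with the same property. Multiplying by a positive integer, we may assume that it lies in $\mathcal O_n^{2m}$. As $\varLambda$ is strong, after a homothety, which preserves \eqref{eq:system} and the convex position,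 all $a'_j,b'_j$ lie in $\varLambda$.

\emph{The convex subsets.} Let $A'=\{a'_j\}$, $B'=\{b'_j\}$, $Q=\operatorname{conv}(A'\cup B')$ and
\[
C_1=(Q\cap\varLambda)\setminus B',\qquad C_2=(Q\cap\varLambda)\setminus A' .
\]
These sets are finite, since $\varLambda$ is locally finite, and they are distinct. If $b$ is a vertex of $Q$, then $Q\setminus\{b\}$ is convex. Hence no point of $B'$ lies in $\operatorname{conv}(C_1)$, and $\operatorname{conv}(C_1)\cap\varLambda=C_1$; in the same way $\operatorname{conv}(C_2)\cap\varLambda=C_2$. So both are convex subsets of $\varLambda$. By \eqref{eq:system}, for every line $\ell$ parallel to $u\in U$ we have $a'_j\in\ell$ if and only if $b'_{\beta_u(j)}\in\ell$. So $|A'\cap\ell|=|B'\cap\ell|$, and $C_1$ and $C_2$ have the same X-rays in all directions of $U$.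
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The vectors $e_0,\dots,e_{N-1}\in\mathcal O_n$ of \eqref{eq:ek} represent $N$ pairwise nonparallel $\varLambda$-directions, with $e_k\parallel e^{\pi ik/N}$. They do not determine the convex subsets of $\varLambda$, by Lemma~\ref{lem:constr} with $T=\mathrm{id}$ and the numbers $r=k/N$. If $n\ne4$, then $N\ge6$, and we are done. If $n=4$, let $T$ be the real-linear map with $T(1)=1$ and $T(\zeta_3)=i$. By the computation in Section~\ref{sec:guess} the six directions $T(e^{\pi ik/6})$, $0\le k<6$, are those of the elements \eqref{eq:six} of $\mathbb Z[i]=\mathcal O_4$, so they are $\varLambda$-directions. By Lemma~\ref{lem:constr} they do not determine the convex subsets of $\varLambda$.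
\end{proof}

Together with part (a), this completes the proof of Theorem~\ref{thm:main} and of the conjecture.

\section{The nondetermining sets of directions}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a) For $|U|\ge3$, ``if'' is Lemma~\ref{lem:constr}, and ``only if'' is Proposition~\ref{prop:geom} with $r_u=\frac{\kappa_u}m+\frac12$. If $1\le|U|\le3$, the condition always holds, because $GL_2(\mathbb R)$ acts transitively on ordered triples of distinct lines through $0$; so $U$ does not determine, by Lemma~\ref{lem:constr}. The set $U=\emptyset$ does not determine, since $\varLambda$ has more than one convex subset.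

(b) ``If'': since $1,\zeta_n$ is a $K$-basis of $E$ and an $\mathbb R$-basis of $\mathbb C$, a $K$-linear automorphism $T$ of $E$ extends to an element of $GL_2(\mathbb R)$. As $e_k\parallel e^{\pi ik/N}$, Lemma~\ref{lem:constr} applies.

``Only if'': by (a) there are $T_0\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ with $u\parallel T_0(e^{\pi ir_u})$ for all $u\in U$. By Lemma~\ref{lem:transfer} the numbers $s_u=e^{2\pi ir_u}$ are distinct and satisfy the hypothesis of Theorem~\ref{thm:roots}. There are at least seven of them, so they lie in one coset of $\mu_N$. Fix $u_0\in U$. Then $s_u=s_{u_0}\zeta_N^{j_u}$ with distinct $j_u\in\{0,\dots,N-1\}$, and taking square roots,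
\[
e^{\pi ir_u}=\pm e^{\pi ir_{u_0}}e^{\pi ij_u/N} .
\]
With multiplication by $e^{\pi ir_{u_0}}$ (a rotation) absorbed into $T_0$, we obtain $T'\in GL_2(\mathbb R)$ such that $u\parallel T'(e_{j_u})$ for all $u\in U$.

It remains to replace $T'$ by a map defined over $K$. Choose distinct $u_1,u_2,u_3\in U$, let $z_k\in E\setminus\{0\}$ be parallel to $u_k$, and let $f_k=e_{j_{u_k}}\in E$. Since $f_1,f_2$ are nonparallel, they form a $K$-basis of $E$, and so do $z_1,z_2$. Write
\[
f_3=\alpha f_1+\beta f_2,\qquad z_3=\gamma z_1+\delta z_2 .
\]
The coefficients lie in $K$, and they are nonzero because the $f_k$ are pairwise nonparallel, as are the $z_k$. Let $T$ be the $K$-linear automorphism of $E$ with $T(f_1)=\frac\gamma\alpha z_1$ and $T(f_2)=\frac\delta\beta z_2$; then $T(f_3)=z_3$. The extension of $T$ to $\mathbb C$ and the map $T'$ both take the lines of $f_1,f_2,f_3$ to the lines $u_1,u_2,u_3$. A linear map of the plane that fixes three distinct lines through $0$ is a scalar, so $T$ and $T'$ are proportional. Hence $u\parallel T(e_{j_u})$ for all $u\in U$.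
\end{proof}

\begin{thebibliography}{1}
\bibitem{HMN} Christian Huck, Markus Moll and Johan Nilsson, \emph{Discrete tomography: Magic numbers for $N$-fold symmetry}, arXiv:1402.2183 (2014).
\end{thebibliography}

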